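\title{Abstract basins of attraction of the ball need not be $\mathbb B^k\times\mathbb C^{q-k}$}

\begin{abstract}
A univalent self-map $f$ of the unit ball $\mathbb B^q\subset\mathbb C^q$ has an abstract basin of attraction $\Omega$, the direct limit of the constant sequence $f,f,f,\dots$. It admits a holomorphic submersion onto a ball $\mathbb B^k$ on whose fibers the Kobayashi pseudodistance of $\Omega$ vanishes. We show that the fibers need not be biholomorphic to $\mathbb C^{q-k}$ and that $\Omega$ need not be biholomorphic to $\mathbb B^k\times\mathbb C^{q-k}$: there are counterexamples for all $q\ge3$ and $0\le k\le q-2$. The obstruction is a bounded nonconstant plurisubharmonic function that records the doubly exponential rate at which an orbit converges.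
\end{abstract}

\section{Introduction}

\subsection{The abstract basin}\label{ss:basin}

Let $\mathbb B^q$ be the open unit ball of $\mathbb C^q$ and let $f\colon\mathbb B^q\to\mathbb B^q$ be univalent, that is, holomorphic and injective. On $\mathbb B^q\times\mathbb N$, with $\mathbb N=\{0,1,2,\dots\}$, declare $(x,n)$ and $(y,m)$ with $n\le m$ equivalent if $f^{\circ(m-n)}(x)=y$. Since $f$ is injective, this is an equivalence relation. The quotient $\Omega$ is the \emph{abstract basin of attraction} of $f$. The maps $f_n\colon\mathbb B^q\to\Omega$, $f_n(x)=[(x,n)]$, are injective, satisfy $f_n=f_m\circ f^{\circ(m-n)}$ for $n\le m$, and make $\Omega$ a complex manifold of dimension $q$. Thus $\Omega$ is the increasing union of the domains $\Omega_n=f_n(\mathbb B^q)$, each biholomorphic to $\mathbb B^q$. For $P\in\Omega_N$ and $n\ge N$ we call $P^{(n)}=f_n^{-1}(P)$ the \emph{position of $P$ at level $n$}. Then $P^{(n+1)}=f(P^{(n)})$, so a point of $\Omega$ is the tail of an orbit of $f$, together with its timing.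

The definition makes sense for a univalent self-map of any domain $D$, and a biholomorphism $\Theta\colon D\to\mathbb B^q$ conjugating two maps identifies their basins through $[(x,n)]\mapsto[(\Theta(x),n)]$. We use this freely to replace the ball by a biholomorphic domain. The name comes from the case in which $f$ is the restriction to $D$ of an automorphism $F$ of a larger manifold: then $[(x,n)]\mapsto F^{-n}(x)$ is a biholomorphism of $\Omega$ onto $\bigcup_nF^{-n}(D)$, the set of points whose $F$-orbit enters $D$.

\subsection{The question}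

Let $d_\Delta$ be the Poincar\'e distance of the unit disc $\Delta$, normalized by $d_\Delta(0,s)=\operatorname{artanh}|s|$. A \emph{chain} from $x$ to $y$ in a connected complex manifold $X$ consists of holomorphic maps $\varphi_1,\dots,\varphi_l\colon\Delta\to X$ and points $s_i,t_i\in\Delta$ with $\varphi_1(s_1)=x$, $\varphi_i(t_i)=\varphi_{i+1}(s_{i+1})$ and $\varphi_l(t_l)=y$; its length is $\sum_id_\Delta(s_i,t_i)$. The \emph{Kobayashi pseudodistance} $k_X(x,y)$ is the infimum of the lengths of all such chains. Holomorphic maps do not increase it, so biholomorphisms preserve it. It vanishes identically on $\mathbb C^m$, while on $\mathbb B^m$ it is a continuous distance with $k_{\mathbb B^m}(0,z)=\operatorname{artanh}|z|$.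

Applied to $f_n$, the distance-decreasing property gives $k_\Omega(P,P')\le k_{\mathbb B^q}(P^{(n)},P'^{(n)})$ at every level $n$ at which both positions are defined. So $k_\Omega$ does not separate points whose orbits approach each other in the geometry of the ball. By a result of Forn\ae ss and Sibony, there exist an integer $0\le k\le q$ and a surjective holomorphic submersion $r\colon\Omega\to\mathbb B^k$ on whose fibers $k_\Omega$ vanishes. Here $\mathbb B^0$ and $\mathbb C^0$ denote a point; for $k=0$ the only fiber is $\Omega$. The integer $k$ and the fibers are determined by $f$ (Lemma~\ref{lem:fibers}). The following question was posed by Arosio~\cite{Arosio}.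

\medskip
\noindent\textbf{Question.} \emph{If $f\colon\mathbb B^q\to\mathbb B^q$ is univalent, are the fibers of $r$ biholomorphic to $\mathbb C^{q-k}$? Is $\Omega$ biholomorphic to $\mathbb B^k\times\mathbb C^{q-k}$?}
\medskip

The simplest maps suggest that the answer is yes. If $f(x)=\lambda x$ with $0<|\lambda|<1$, then $\Omega\cong\bigcup_n\lambda^{-n}\mathbb B^q=\mathbb C^q$. For $1\le k\le q$, pass to the Siegel domain $\{(z,w)\in\mathbb C\times\mathbb C^{q-1}:\operatorname{Re}z>|w|^2\}$, which the Cayley map $(z,w)\mapsto\big(\frac{z-1}{z+1},\frac{2w}{z+1}\big)$ sends onto $\mathbb B^q$. Split $w=(w',w'')\in\mathbb C^{k-1}\times\mathbb C^{q-k}$ and let $f$ be the restriction of the linear map $(z,w',w'')\mapsto(4z,2w',w'')$. Then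
\[
\Omega\cong\bigcup_n\{\operatorname{Re}z>|w'|^2+4^{-n}|w''|^2\}=\{\operatorname{Re}z>|w'|^2\}\times\mathbb C^{q-k}\cong\mathbb B^k\times\mathbb C^{q-k}.
\]
In these examples a fiber is a union of balls whose radii tend to infinity. One would guess that the vanishing of $k_\Omega$ on a fiber always reflects this picture, and for $k=q-1$ Forn\ae ss and Sibony proved that the answer is affirmative.

\subsection{Results}

The guess fails once the fibers have dimension at least two and $q\ge3$.

\begin{theorem}\label{thm:A}
Let $k\ge1$ and $q\ge k+2$. There is a univalent map $f\colon\mathbb B^q\to\mathbb B^q$ whose submersion is $r\colon\Omega\to\mathbb B^k$ and such that every fiber of $r$ carries a bounded nonconstant plurisubharmonic function. Hence no fiber is biholomorphic to $\mathbb C^{q-k}$, and $\Omega\not\cong\mathbb B^k\times\mathbb C^{q-k}$.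
\end{theorem}

For $q=3$ and $k=1$ the map is, on the Siegel domain $\operatorname{Re}z>|w_1|^2+|w_2|^2$ and with the principal root,
\[
f(z,w_1,w_2)=\Big(4z,\ \frac{w_1^2}{\sqrt z}+e^{-\sqrt z}\,w_2,\ e^{-\sqrt z}\,w_1\Big).
\]
This example alone answers both questions in the negative.

\begin{theorem}\label{thm:B}
Let $q\ge3$. There is a univalent map $f\colon\mathbb B^q\to\mathbb B^q$ with $k=0$, that is, $k_\Omega\equiv0$, such that $\Omega$ carries a bounded nonconstant plurisubharmonic function. Hence $\Omega\not\cong\mathbb C^q$.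
\end{theorem}

\begin{theorem}\label{thm:C}
If $k\ge q-1$, both answers are affirmative. If $q\ge3$ and $0\le k\le q-2$, both answers are negative for some $f$.
\end{theorem}

The only pair not settled by Theorem~\ref{thm:C} is $(q,k)=(2,0)$; there we neither prove nor disprove that $\Omega\cong\mathbb C^2$.

The proofs have two ingredients. The first is a \emph{sequence} of automorphisms of $\mathbb C^2$ that map a ball into itself and converge very fast to the noninjective map $(u_1,u_2)\mapsto(\frac12u_1^2,0)$; the union of the pullbacks of the ball inherits from the squaring map a bounded plurisubharmonic function (Section~\ref{sec:model}). The second turns the sequence into a \emph{single} map: one more coordinate $\xi$ serves as a clock that tells $f$ which member of the sequence to apply. In Section~\ref{sec:A} the clock is $\xi\mapsto2\xi$; it survives in the limit as a coordinate of the base $\mathbb B^k$. For $k=0$ the clock must itself be invisible to $k_\Omega$. In Section~\ref{sec:B} we use $\xi\mapsto\xi+1$, and each squaring is spread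 over a long stage of time. Both constructions need one coordinate for the clock and two for the squaring, which is why they require $q\ge3$.

\section{Preliminaries}\label{sec:prelim}

\subsection{The fibers of $r$}

\begin{lemma}\label{lem:fibers}
Let $r\colon\Omega\to\mathbb B^k$ be a surjective holomorphic submersion on whose fibers $k_\Omega$ vanishes. Then the fibers of $r$ are the classes of the equivalence relation $k_\Omega(P,P')=0$. Hence $k$ and the fibers do not depend on the choice of $r$. If $\Omega\cong\mathbb B^l\times\mathbb C^{q-l}$ for some $l$, then $l=k$ and every fiber of $r$ is biholomorphic to $\mathbb C^{q-k}$.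
\end{lemma}

\begin{proof}
If $r(P)\ne r(P')$, then $k_\Omega(P,P')\ge k_{\mathbb B^k}(r(P),r(P'))>0$. Together with the hypothesis, this proves the first claim. The fibers are closed complex submanifolds of dimension $q-k$. They are determined by $k_\Omega$ as sets, hence as submanifolds, and their dimension determines $k$. In $Y=\mathbb B^l\times\mathbb C^{q-l}$ the projection to $\mathbb B^l$ is a submersion of the same kind, because each fiber $\{x\}\times\mathbb C^{q-l}$ is a holomorphic image of $\mathbb C^{q-l}$; so these fibers are the classes of $k_Y=0$. A biholomorphism $\Omega\to Y$ maps classes biholomorphically onto classes, and comparing dimensions gives $l=k$.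
\end{proof}

Thus any submersion with the stated property is the one in the question, and a single fiber that is not $\mathbb C^{q-k}$ answers both questions in the negative. To verify the vanishing of $k_\Omega$ we use the following criterion.

\begin{lemma}\label{lem:collapse}
Let $f$ be a univalent self-map of a domain $D\subset\mathbb C^q$ with basin $\Omega$, and let $P,P'\in\Omega$. Suppose that there are automorphisms $T_n$ of $D$ and a point $p\in D$ with $T_n(P^{(n)})\to p$ and $T_n(P'^{(n)})\to p$. Then $k_\Omega(P,P')=0$.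
\end{lemma}

\begin{proof}
For large $n$,
\[
k_\Omega(P,P')\le k_D(P^{(n)},P'^{(n)})=k_D(T_nP^{(n)},T_nP'^{(n)})\le k_D(T_nP^{(n)},p)+k_D(p,T_nP'^{(n)}).
\]
If $D$ contains the ball of radius $\varepsilon$ about $p$, then $k_D(p,s)\le\operatorname{artanh}(|s-p|/\varepsilon)$ for $|s-p|<\varepsilon$, so the right side tends to $0$.
\end{proof}

\subsection{Plurisubharmonic functions and rates of convergence}

A function $\phi\colon X\to[-\infty,\infty)$ on a connected complex manifold is \emph{plurisubharmonic} (psh) if it is upper semicontinuous, is not identically $-\infty$, and its composition with every holomorphic map $\Delta\to X$ is subharmonic or identically $-\infty$. The notion is invariant under biholomorphisms, and a real-valued function that is psh near each point is psh. If $g\not\equiv0$ is holomorphic, then $\log|g|$ is psh. Constants, sums, positive multiples and finite maxima of psh functions are psh, and so is the limit of a decreasing sequence of psh functions that is bounded below. Finally, \emph{a psh function on $\mathbb C^m$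 that is bounded above is constant}: a subharmonic function on $\mathbb C$ that is bounded above is constant, and any two points of $\mathbb C^m$ lie on a complex line. This is the property that our manifolds violate.

Our psh functions arise from quantities $M_j$ that are at least squared, up to a controlled constant, when $j$ increases by one.

\begin{lemma}\label{lem:rate}
Let $X$ be a complex manifold that is the union of domains $X_1\subset X_2\subset\cdots$. Let $0<a<1$, and let $M_j\colon X_j\to[a^{2^j},1]$ be functions with $\log M_j$ psh. Let $C_j\ge1$ be constants with $\sum_j2^{-j}\log C_j<\infty$. Suppose that every point of $X$ has an open neighborhood $W$ and an index $j_0$ such that $W\subset X_{j_0}$ and $M_{j+1}\le C_jM_j^2$ on $W$ for all $j\ge j_0$. Then $\psi=\lim_j2^{-j}\log M_j$ exists on $X$, is psh, and satisfies $\log a\le\psi\le0$.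
\end{lemma}

\begin{proof}
Put $\phi_j=2^{-j}\log M_j+\sum_{i\ge j}2^{-i-1}\log C_i$, a psh function with $\phi_j\ge\log a$. On $W$ and for $j\ge j_0$,
\[
\phi_{j+1}\le2^{-j}\log M_j+2^{-j-1}\log C_j+\sum_{i\ge j+1}2^{-i-1}\log C_i=\phi_j .
\]
So $\phi_j$ decreases on $W$ to a real-valued function that is psh near each point. The tails of the series tend to $0$, so this limit is also $\lim2^{-j}\log M_j$, and the bounds follow from $a^{2^j}\le M_j\le1$.
\end{proof}

\subsection{A model of the ball over a sector}

Let $\Sigma=\{\xi\in\mathbb C\setminus\{0\}:|\arg\xi|<\pi/4\}$ and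
\[
D_q=\{(\xi,v)\in\Sigma\times\mathbb C^{q-1}:\ |v|^2<\cos(2\arg\xi)\},\qquad D_1=\Sigma .
\]
Squaring maps $\Sigma$ biholomorphically onto the right half plane, and $\operatorname{Re}\xi^2=|\xi|^2\cos(2\arg\xi)$. Hence $(\xi,v)\mapsto(z,w)=(\xi^2,\xi v)$ is a biholomorphism of $D_q$ onto the Siegel domain, and $D_q\cong\mathbb B^q$. In this model the slice over $\xi$ is a ball of radius at most $1$ that depends only on $\arg\xi$. This has two consequences. First, for $s>0$ the dilation $\delta_s(\xi,v)=(\xi/s,v)$ is an automorphism of $D_q$. Second, a map of the form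
\begin{equation}\label{eq:skew}
(\xi,v)\mapsto(\chi(\xi),G_\xi(v)),\quad\text{with } \chi(\Sigma)\subset\Sigma,\ \ |\arg\chi(\xi)|\le|\arg\xi|,\ \ |G_\xi(v)|\le|v|\text{ for }|v|<1,
\end{equation}
sends $D_q$ into itself, since $|G_\xi(v)|^2\le|v|^2<\cos(2\arg\xi)\le\cos(2\arg\chi(\xi))$.

\section{A union of balls with a bounded psh function}\label{sec:model}

Start in one variable with $h(u)=\frac12u^2$ on $\Delta$. Since $h(u)/2=(u/2)^2$, the orbit $u^{(n)}=h^{\circ n}(u)$ satisfies
\[
2^{-n}\log|u^{(n)}/2|=\log|u/2|\qquad\text{for all }n.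
\]
The rate $\lim2^{-n}\log|u^{(n)}|=\log|u/2|$ is therefore a negative, nonconstant subharmonic function. It is read off from the tail of the orbit and its timing, which is the kind of datum that descends to a direct limit. But $h$ is not injective. To repair this we add a second coordinate that stores a tiny multiple of the first, so that the sign lost in squaring can be recovered. For $m\ge2$ and $0<|\eta|<1$ define
\[
h_\eta(u)=\tfrac12\big(u_1^2+\eta u_2,\ \eta u_1,\ \eta u_3,\dots,\eta u_m\big),\qquad u\in\mathbb C^m .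
\]
The case to keep in mind is $m=2$; the coordinates $u_3,\dots,u_m$ are passive. The map $h_\eta$ is an automorphism of $\mathbb C^m$: from $u'=h_\eta(u)$ one recovers $u_1=2u_2'/\eta$, $u_i=2u_i'/\eta$ for $i\ge3$, and $u_2=(2u_1'-u_1^2)/\eta$. For $|u|\le1$ we have $4|h_\eta(u)|^2\le2|u_1|^4+2|u_2|^2+|u_1|^2+\sum_{i\ge3}|u_i|^2\le3|u|^2$, that is,
\begin{equation}\label{eq:hnorm}
|h_\eta(u)|\le\tfrac{\sqrt3}2\,|u|\qquad(|u|\le1).
\end{equation}
The linear terms of $h_\eta$ compete with the square. An orbit of the squaring map has size about $t^{2^n}$ at time $n$, so the linear terms are negligible only if $\eta$ changes with time and decays at a comparable speed.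

\begin{proposition}\label{prop:model}
Let $m\ge2$, $0<\sigma\le1$ and $0<a<1$, and let $\eta_n\in\mathbb C$ satisfy $|\eta_n|=a^{2^n}$ for $n\ge0$. Let $B_\sigma=\{u\in\mathbb C^m:|u|<\sigma\}$, let $H_0$ be the identity, $H_{n+1}=h_{\eta_n}\circ H_n$, and $X_n=H_n^{-1}(B_\sigma)$. Then $X_n\subset X_{n+1}$, and the domain $X=\bigcup_nX_n\subset\mathbb C^m$ carries a bounded nonconstant psh function.
\end{proposition}

\begin{proof}
The inclusions follow from \eqref{eq:hnorm}. Write $u^{(n)}=H_n(u)$ and $a_n=a^{2^n}$, and define on $X_n$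
\[
M_n=\max\big(|u_1^{(n)}|,\,|u_2^{(n)}|,\,a_n\big)\in[a_n,1].
\]
The function $\log M_n$ is psh. The entry $a_n$ keeps the rate bounded below, and it makes the linear terms quadratic in $M_n$: on $X_n$,
\[
|u_1^{(n+1)}|\le\tfrac12(M_n^2+a_nM_n)\le M_n^2,\qquad|u_2^{(n+1)}|\le\tfrac12a_nM_n\le M_n^2,\qquad a_{n+1}=a_n^2\le M_n^2 .
\]
So $M_{n+1}\le M_n^2$, and Lemma~\ref{lem:rate} with $C_n=1$ gives a psh function $\psi=\lim2^{-n}\log M_n$ on $X$ with values in $[\log a,0]$.

At $u=0$ all $u^{(n)}$ vanish, so $M_n=a_n$ and $\psi(0)=\log a$. A larger value is taken at a point that is still of moderate size at a late time $N$, when the linear terms are already much smaller than the square. Fix $0<t<\sigma$, choose $N$ with $a_N\le(t/4)^2$, and let $u\in X_N$ be the point with $u^{(N)}=(t,0,\dots,0)$. For $n\ge N$ put $\tau_n=4(t/4)^{2^{n-N}}$. Then $\tau_N=t$, $\tau_{n+1}=\frac14\tau_n^2$, and $a_n=a_N^{2^{n-N}}\le(t/4)^{2\cdot2^{n-N}}=\tau_n^2/16$. We claim that $|u_1^{(n)}|\ge\tau_n$ for $n\ge N$. Equality holds for $n=N$, and if the claim holds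 for $n$, then $|u_2^{(n)}|\le1$ gives
\[
|u_1^{(n+1)}|\ge\tfrac12|u_1^{(n)}|^2-\tfrac12a_n\ge\tfrac12\tau_n^2-\tfrac1{32}\tau_n^2\ge\tau_{n+1}.
\]
Since $\log(t/4)<0$ and $2^N\log a\le2\log(t/4)$, we obtain
\[
\psi(u)\ge\lim_n2^{-n}\log\tau_n=2^{-N}\log(t/4)>2\cdot2^{-N}\log(t/4)\ge\log a .\qedhere
\]
\end{proof}

\begin{remark}
The Kobayashi pseudodistance does not distinguish $X$ from $\mathbb C^m$: for $u,\tilde u\in X$ and large $n$ we have $k_X(u,\tilde u)\le k_{B_\sigma}(H_n(u),H_n(\tilde u))$, and both points tend to $0$ by \eqref{eq:hnorm}.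
\end{remark}

\begin{remark}\label{rem:decay}
At $u=0$ the inequality $M_{n+1}\le M_n^2$, with $|\eta_n|$ as the third entry of $M_n$, reads $|\eta_{n+1}|\le|\eta_n|^2$. The argument thus needs $-\log|\eta_n|$ to at least double at each step.
\end{remark}

\section{The clock $\xi\mapsto2\xi$: proof of Theorem~\ref{thm:A}}\label{sec:A}

We want one map whose $n$-th step acts on a fiber as $h_{\eta_n}$ with $|\eta_n|=a^{2^n}$. The function $e^{-\xi}$ has modulus in $(0,1)$ on $\Sigma$ and is squared when $\xi$ is doubled, and doubling preserves $\arg\xi$, hence the radius of the slices of $D_q$. This dictates the definition. Put $m=q-k\ge2$, write points of $D_q$ as $(\xi,y,u)\in\Sigma\times\mathbb C^{k-1}\times\mathbb C^m$, and set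
\[
f(\xi,y,u)=\big(2\xi,\ y,\ h_{e^{-\xi}}(u)\big).
\]
For $q=3$, $k=1$, the substitution $z=\xi^2$, $w=\xi u$ turns this into the formula of the introduction, because the new $w$ is $2\xi\,h_{e^{-\xi}}(w/\xi)$.

\medskip\noindent\emph{The map $f$ is a univalent self-map of $D_q$.} It is holomorphic and, by \eqref{eq:hnorm}, has the form \eqref{eq:skew}. It is injective because the image determines $\xi$ and $y$, and $h_{e^{-\xi}}$ is injective.

\medskip\noindent\emph{The submersion.} Let $\pi(\xi,y,u)=(\xi,y)$, a surjective submersion $D_q\to D_k$, and let $A(\xi,y)=(2\xi,y)$, an automorphism of $D_k\cong\mathbb B^k$. Since $\pi\circ f=A\circ\pi$, the point $r(P)=A^{-n}\pi(P^{(n)})$ does not depend on the level $n$. This defines a holomorphic map $r\colon\Omega\to D_k$ with $r\circ f_n=A^{-n}\circ\pi$, so $r$ is a surjective submersion. If $r(P)=(\xi_0,y_0)$, then $P^{(n)}=(2^n\xi_0,y_0,u^{(n)})$, and $u^{(n)}\to0$ by \eqref{eq:hnorm}. Hence $\delta_{2^n}(P^{(n)})=(\xi_0,y_0,u^{(n)})\to(\xi_0,y_0,0)\in D_q$. The limit is the same for all points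 of the fiber, so $k_\Omega$ vanishes on the fiber by Lemma~\ref{lem:collapse}. By Lemma~\ref{lem:fibers}, $r$ is the submersion of the question.

\medskip\noindent\emph{The fibers.} Fix $(\xi_0,y_0)\in D_k$ and let $F=r^{-1}(\xi_0,y_0)$. Put
\[
\sigma^2=\cos(2\arg\xi_0)-|y_0|^2\in(0,1],\qquad a=e^{-\operatorname{Re}\xi_0}\in(0,1),\qquad\eta_n=e^{-2^n\xi_0},
\]
so that $|\eta_n|=a^{2^n}$, and let $H_n$, $X_n$, $X$ be as in Proposition~\ref{prop:model}. In the chart $f_n$ the set $F\cap\Omega_n$ is the slice $\{(2^n\xi_0,y_0)\}\times B_\sigma$, so $P\mapsto u^{(n)}$ is a biholomorphism $F\cap\Omega_n\to B_\sigma$, and $u^{(n+1)}=h_{\eta_n}(u^{(n)})$. Therefore $H_n^{-1}(u^{(n)})$ does not depend on $n$, and the biholomorphisms $F\cap\Omega_n\to X_n$, $P\mapsto H_n^{-1}(u^{(n)})$, fit together to a biholomorphism $F\to X$. By Proposition~\ref{prop:model}, $F$ carries a bounded nonconstant psh function, so $F\not\cong\mathbb C^{q-k}$. By Lemma~\ref{lem:fibers}, $\Omega\not\cong\mathbb B^k\times\mathbb C^{q-k}$. This proves Theorem~\ref{thm:A}. \qed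

\medskip
The hypothesis $k\ge1$ provides the coordinate $\xi$, and $q-k\ge2$ is what makes $h_\eta$ available.

\section{The clock $\xi\mapsto\xi+1$: proof of Theorem~\ref{thm:B}}\label{sec:B}

Throughout this section $m=q-1\ge2$, and points of $D_q$ are written $(\xi,u)\in\Sigma\times\mathbb C^m$.

\subsection{Squaring in slow motion}\label{ss:slow}

For $k=0$ the orbits of the clock must approach each other. The translation $\xi\mapsto\xi+1$ does this: $(\xi+n)/n\to1$ for every $\xi$. The price is that the coefficients of the map can vary only slowly along an orbit. Indeed, let $\eta$ be holomorphic on $\Sigma$ with $0<|\eta|<1$, so that $-\log|\eta|$ is positive and harmonic. The disc of radius $R_n=n/\sqrt2$ about $n$ lies in $\Sigma$, and Harnack's inequality gives $-\log|\eta(n+1)|\le\frac{R_n+1}{R_n-1}\big(-\log|\eta(n)|\big)$ for $n\ge2$. The doubling required in Remark~\ref{rem:decay} is impossible.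

We therefore divide time into long stages. During stage $j$ a weak linear contraction, repeated many times, accumulates to a doubly exponentially small factor, while only one squaring takes place. The following idealization guides the definitions; the proof does not depend on it. Let even stages act on $(u_1,u_2)$ by $(u_1,u_2)\mapsto(u_2^2,u_2)$ and odd stages by $(u_1,u_2)\mapsto(u_1,u_1^2)$. In each stage one coordinate, the \emph{carrier}, is kept; the other is erased and overwritten with the square of the carrier, and it becomes the carrier of the next stage. A point $(s,s^2)$ goes to $(s^4,s^2)$ and then to $(s^4,s^8)$. The quantity that is squared is $M=\max(|u_1|,|u_2|^{1/2})$ before an even stage and $M=\max(|u_2|,|u_1|^{1/2})$ before an odd one: after an even stage the second expression equals $|u_2|\le M^2$, and symmetrically.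

The true map must be injective, so erasing is replaced by multiplication by a small factor $\epsilon_j$. The erased coordinate has size $M$ and may have size $M^4$ at the end of the stage. With the truncation $M\ge a_j=e^{-2^j}$, this asks for $\epsilon_j\le a_j^3$. The carrier, on the other hand, may lose only a factor $e^{-\kappa_j}$ with $\sum2^{-j}\kappa_j<\infty$, since otherwise its rate would not be visible in $\lim2^{-j}\log M_j$. So we need holomorphic functions $p_1,p_2$ of positive real part on $\Sigma$, the contraction exponents of $u_1$ and $u_2$, such that $p_1$ acts in even stages and $p_2$ in odd stages, with little leakage.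

\subsection{The map}

For $j\ge1$ let
\[
N_j=2^{j(j-1)},\qquad t_j=2^{j^2},\qquad c_j=2^{j+5}/t_j .
\]
\emph{Stage $j$} is the set $I_j$ of integers $n$ with $N_j\le n<N_{j+1}$. We record
\begin{equation}\label{eq:scales}
\frac{N_j}{t_j}=\frac{t_j}{N_{j+1}}=2^{-j},\qquad\sum_{n\in I_j}\frac1n\le\frac1{N_j}+\log\frac{N_{j+1}}{N_j}\le1+2j .
\end{equation}
In particular the $t_j$ integers in $[t_j,2t_j)$ belong to $I_j$. Let
\[
\omega(X)=\frac X{1+X^2}=\frac1{X+1/X},\qquad\omega_j(\xi)=\omega(\xi^2/t_j^2).
\]
If $\xi\in\Sigma$, then $X=\xi^2/t_j^2$, $1/X$ and $X+1/X$ have positive real part, so $\operatorname{Re}\omega_j>0$ on $\Sigma$. On the positive axis $\omega_j$ is a bump centered at $t_j$: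
\begin{equation}\label{eq:tails}
0<\omega_j(n)\le\min\big(n^2/t_j^2,\ t_j^2/n^2\big)\qquad(n\ge1).
\end{equation}
The height $c_j$ is chosen so that $c_j\omega_j$, summed over the $t_j$ steps near its center, is of order $2^j$. The opening $\pi/2$ of $\Sigma$ matters here: it allows the variable $\xi^2$ and hence the summable tail $t_j^2/n^2$, where a bump in $\xi/t_j$ would have the tail $t_j/n$.

Since $|\omega(X)|\le2|X|$ for $|X|\le\frac12$, we have $|\omega_j|\le2R^2/t_j^2$ on $\{|\xi|\le R\}$ once $t_j\ge2R$; also $c_j\le32$. So the series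
\[
p_1=\sum_{j\text{ even}}c_j\omega_j,\qquad p_2=\sum_{j\text{ odd}}c_j\omega_j
\]
converge uniformly on bounded subsets of $\Sigma$ to holomorphic functions of positive real part. Let $\beta(\xi)=\frac1{1+\xi}$ and $\gamma(\xi)=e^{-6/\xi}$. With all coefficients evaluated at $\xi$, define
\begin{align*}
E_1(u)&=\gamma\,\big(e^{-p_1}u_1+\beta u_2^2,\ u_2,\ u_3,\dots,u_m\big),\\
E_2(v)&=\gamma\,\big(v_1,\ e^{-p_2}v_2+\beta v_1^2,\ v_3,\dots,v_m\big),
\end{align*}
and
\[
g_\xi=E_2\circ E_1,\qquad f(\xi,u)=(\xi+1,\,g_\xi(u)).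
\]
The sizes of $\beta$ and $\gamma$ are tied together. The quadratic terms may push a point outward by a factor $1+O(|\beta|)$, and $\gamma$ must compensate. But $\gamma$ also acts on the carrier, so its product over a stage must not be too small, while its product over all time should be $0$ to force $u^{(n)}\to0$. By \eqref{eq:scales}, the order $1/|\xi|$ for $\beta$ and $1-\gamma$ meets all three demands.

\begin{lemma}\label{lem:Bmap}
The map $f$ is a univalent self-map of $D_q$, and $|g_\xi(u)|\le e^{-5/|\xi|}|u|$ for $\xi\in\Sigma$ and $|u|\le1$.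
\end{lemma}

\begin{proof}
Since $\operatorname{Re}\xi>0$, we have $|1+\xi|\ge\max(1,|\xi|)$, so $|\beta|\le\min(1,1/|\xi|)$. For $|u|\le1$, using $|e^{-p_1}|\le1$,
\[
|e^{-p_1}u_1+\beta u_2^2|^2\le|u_1|^2+2|\beta||u_1||u_2|^2+|\beta|^2|u_2|^4\le|u_1|^2+3|\beta||u_2|^2,
\]
hence $|E_1(u)|^2\le|\gamma|^2(1+3|\beta|)|u|^2$. Now $|\gamma|^2=e^{-12\cos(\arg\xi)/|\xi|}\le e^{-8/|\xi|}$, because $12/\sqrt2>8$, and $1+3|\beta|\le e^{3/|\xi|}$. So $|E_1(u)|^2\le e^{-5/|\xi|}|u|^2$. The map $E_2$ is $E_1$ with the first two coordinates exchanged and $p_2$ in place of $p_1$, so it obeys the same bound, and the bound for $g_\xi$ follows by composition. As $|\arg(\xi+1)|\le|\arg\xi|$, the map $f$ has the form \eqref{eq:skew}. It is injective: the image determines $\xi$, and from $E_1(u)$ one recovers $u_2,\dots,u_m$ and then $u_1$, since $\gamma$ and $e^{-p_1}$ do not vanish; the same holds for $E_2$ with the two indices exchanged.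
\end{proof}

\subsection{Vanishing of $k_\Omega$}

If $P^{(n)}=(\xi^{(n)},u^{(n)})$, then $\zeta(P)=\xi^{(n)}-n$ does not depend on $n$ and defines a holomorphic function $\zeta$ on $\Omega$. The open sets
\[
W_{N,R}=\{P\in\Omega_N:|\zeta(P)|<R\},\qquad N\ge0,\ R\ge1,
\]
cover $\Omega$. On $W_{N,R}$ we have $|\xi^{(i)}|\le i+R$ and $|u^{(N)}|<1$, so Lemma~\ref{lem:Bmap} gives, for $n\ge N$,
\begin{equation}\label{eq:decay}
|u^{(n)}|\le\exp\Big(-5\sum_{i=N}^{n-1}\frac1{i+R}\Big)\le\exp\Big(-5\int_N^n\frac{dx}{x+R}\Big)=\Big(\frac{N+R}{n+R}\Big)^5 .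
\end{equation}
Hence $\delta_n(P^{(n)})=\big((\zeta(P)+n)/n,\,u^{(n)}\big)\to(1,0)\in D_q$ for every $P\in\Omega$. By Lemma~\ref{lem:collapse}, $k_\Omega\equiv0$, and $k=0$ by Lemma~\ref{lem:fibers} applied to the constant map.

\subsection{Each stage at least squares}

Let $a_j=e^{-2^j}$. On $\Omega_{N_j}$, with $u=u^{(N_j)}$ the position at the start of stage $j$, put
\[
M_j=\max\big(|u_1|,|u_2|^{1/2},a_j\big)\ \ (j\text{ even}),\qquad M_j=\max\big(|u_2|,|u_1|^{1/2},a_j\big)\ \ (j\text{ odd}).
\]
Then $\log M_j$ is psh and $a_j\le M_j\le1$. Let $L_j=4j+2$, $K_j=1+4L_j$ and $C_j=1+L_jK_j^2$; note that $C_j\ge K_j\ge1$.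

\begin{lemma}\label{lem:upper}
For all $N\ge0$ and $R\ge1$ there is $j_0$ with $N_{j_0}\ge N$ such that $M_{j+1}\le C_jM_j^2$ on $W_{N,R}$ for all $j\ge j_0$.
\end{lemma}

\begin{proof}
Let $P\in W_{N,R}$ and $\zeta=\zeta(P)$. For $n\in I_j$ put $b_n=|\beta(\zeta+n)|$, and let $\lambda_n=\operatorname{Re}p_1(\zeta+n)$ if $j$ is even and $\lambda_n=\operatorname{Re}p_2(\zeta+n)$ if $j$ is odd. We first show that for $j\ge j_0$, with $j_0$ depending only on $N$ and $R$,
\[
\text{(i)}\ \sum_{n\in I_j}b_n\le L_j,\qquad\text{(ii)}\ \exp\Big(-\sum_{n\in I_j}\lambda_n\Big)\le a_j^3,\qquad\text{(iii)}\ L_jK_j^2M_j^3\le1 .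
\]
For (i): if $N_j\ge2R$, then $b_n\le1/(n+1-R)\le2/n$ on $I_j$, and \eqref{eq:scales} applies. For (ii): all terms of $p_1$ and $p_2$ have positive real part, so $\lambda_n\ge c_j\operatorname{Re}\omega_j(\zeta+n)>0$. The function $\omega$ is decreasing on $[1,4]$ with $\omega(4)=\frac4{17}>\frac15$, so $\operatorname{Re}\omega>\frac15$ on the $\varepsilon$-neighborhood of $[1,4]$ in $\mathbb C$ for some $\varepsilon>0$. For $t_j\le n<2t_j$ we have $n^2/t_j^2\in[1,4]$ and
\[
\Big|\frac{(\zeta+n)^2}{t_j^2}-\frac{n^2}{t_j^2}\Big|\le\frac{4Rt_j+R^2}{t_j^2}<\varepsilon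
\]
for large $j$. Then $\sum_{I_j}\lambda_n\ge c_jt_j/5=2^{j+5}/5\ge3\cdot2^j$. For (iii): since $|u|\le|u|^{1/2}$ for $|u|\le1$, \eqref{eq:decay} gives $M_j\le\max\big(((N+R)/N_j)^{5/2},a_j\big)$, which decays faster than any power of $j$, while $L_jK_j^2$ is a polynomial in $j$.

Fix $j\ge j_0$ and write $M,L,K,C$ for $M_j(P),L_j,K_j,C_j$, and $s=N_j$, $e=N_{j+1}$. Let $x_n=|u_1^{(n)}|$, $y_n=|u_2^{(n)}|$, and let $v_n$ be the modulus of the first component of $E_1(u^{(n)})$. Both quadratic terms act at all times, so the carrier is fed by the square of the other coordinate. This is harmless: that square has size $M^2$, which is the size allowed for the carrier. The mutual feeding is controlled by one induction, closed by (iii). We use $|\gamma|\le1$ and $|e^{-p_i}|\le1$ throughout.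

\emph{The case $j$ even.} For $n\in I_j$,
\[
v_n\le e^{-\lambda_n}x_n+b_ny_n^2,\qquad x_{n+1}\le v_n,\qquad y_{n+1}\le y_n+b_nv_n^2,
\]
and $x_s\le M$, $y_s\le M^2$. We claim that $y_n\le KM^2$ for $s\le n\le e$. Suppose that this holds for all indices from $s$ to $n<e$. For $s\le i\le n$, the first two inequalities, (i) and (iii) give $v_i\le x_s+\sum_{l=s}^ib_ly_l^2\le M+LK^2M^4\le2M$. Then $y_{n+1}\le y_s+\sum_{i=s}^nb_iv_i^2\le M^2+4LM^2=KM^2$, which proves the claim. Now $x_{n+1}\le e^{-\lambda_n}x_n+b_nK^2M^4$ on $I_j$. Iterating through the stage and using (i), (ii) and $a_j\le M$,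
\[
x_e\le a_j^3M+LK^2M^4\le CM^4 .
\]
Since $j+1$ is odd, $M_{j+1}=\max(y_e,x_e^{1/2},a_j^2)\le\max(K,C^{1/2},1)M^2\le CM^2$.

\emph{The case $j$ odd.} For $n\in I_j$,
\[
v_n\le x_n+b_ny_n^2,\qquad x_{n+1}\le v_n,\qquad y_{n+1}\le e^{-\lambda_n}y_n+b_nv_n^2,
\]
and $x_s\le M^2$, $y_s\le M$. We claim that $y_n\le2M$ for $s\le n\le e$. If this holds from $s$ to $n<e$, then $v_i\le x_s+\sum_{l=s}^ib_ly_l^2\le M^2+4LM^2=KM^2$ for $s\le i\le n$, and $y_{n+1}\le y_s+\sum_{i=s}^nb_iv_i^2\le M+LK^2M^4\le2M$. So the claim holds, and $v_n\le KM^2$ on all of $I_j$. Hence $x_e\le v_{e-1}\le KM^2$, and iterating $y_{n+1}\le e^{-\lambda_n}y_n+b_nK^2M^4$ gives $y_e\le a_j^3M+LK^2M^4\le CM^4$. Since $j+1$ is even, $M_{j+1}=\max(x_e,y_e^{1/2},a_j^2)\le CM^2$.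
\end{proof}

The constants $C_j$ grow polynomially, so $\sum2^{-j}\log C_j<\infty$. Lemma~\ref{lem:rate}, with $X_j=\Omega_{N_j}$ and $a=e^{-1}$, shows that
\[
\psi=\lim_j2^{-j}\log M_j
\]
is a psh function on $\Omega$ with $-1\le\psi\le0$.

\subsection{The carrier survives}

Since $g_\xi(0)=0$, a point with $u^{(n)}=0$ at one level has $M_j=a_j$ for all large $j$, and $\psi=-1$ there. It remains to find a point with $\psi>-1$. We follow an orbit on which all quantities are real and nonnegative, so that no cancellation occurs and any term may be dropped in a lower bound.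

\begin{lemma}\label{lem:lower}
For even $J\ge2$ let $P_J=f_{N_J}\big(N_J,(0,\frac12,0,\dots,0)\big)$. Then $\psi(P_J)\to0$ as $J\to\infty$.
\end{lemma}

\begin{proof}
The point $(N_J,(0,\frac12,0,\dots,0))$ lies in $D_q$ and $\zeta(P_J)=0$, so $\xi^{(n)}=n$ for $n\ge N_J$. At $\xi=n$ the numbers $\beta,\gamma,e^{-p_1},e^{-p_2}$ lie in $(0,1)$, so all coordinates of $u^{(n)}$ are real and nonnegative. For $j\ge J$ let $\ell_j$ be the carrier at the start of stage $j$: $\ell_j=u_2^{(N_j)}$ for $j$ even and $\ell_j=u_1^{(N_j)}$ for $j$ odd. Thus $\ell_J=\frac12$ and $M_j\ge\ell_j^{1/2}$. Let $p=p_2$ for $j$ even and $p=p_1$ for $j$ odd, the exponent acting on the carrier, and let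
\[
\Gamma_j=\prod_{n\in I_j}\gamma(n)^2e^{-p(n)} .
\]

\emph{Leakage.} The series $p$ contains only bumps $c_i\omega_i$ with $i\ne j$. For $i<j$ use the right tail in \eqref{eq:tails}, the bound $\sum_{n\ge N_j}n^{-2}\le2/N_j$, and $t_i/N_j\le t_{j-1}/N_j=2^{-(j-1)}$:
\[
\sum_{i<j}c_i\sum_{n\in I_j}\omega_i(n)\le\sum_{i<j}2^{i+5}\,\frac{2t_i}{N_j}\le2^{j+5}\cdot2\cdot2^{-(j-1)}=128 .
\]
For $i>j$ use the left tail, $\sum_{n<N_{j+1}}n^2\le N_{j+1}^3\le N_i^3$, and $j\ge2$:
\[
\sum_{i>j}c_i\sum_{n\in I_j}\omega_i(n)\le\sum_{i>j}2^{i+5}\Big(\frac{N_i}{t_i}\Big)^3\le\sum_{i\ge3}2^{5-2i}\le1 .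
\]
This is where the gaps $2^{j}$ between $N_j$, $t_j$ and $N_{j+1}$ are used: they offset the mass $c_it_i=2^{i+5}$ of the neighboring bumps. The factors $\gamma(n)^2=e^{-12/n}$ contribute at least $e^{-12(1+2j)}$ by \eqref{eq:scales}. Altogether $\Gamma_j\ge e^{-24j-141}$.

\emph{Passing to the next carrier.} Let $n_*=N_{j+1}-1$ be the last step of stage $j$; there $\beta=1/N_{j+1}=2^{-j(j+1)}$ and $\gamma\ge e^{-6}$. Let $j$ be even. Dropping nonnegative terms, $u_2^{(n+1)}\ge\gamma^2e^{-p_2}u_2^{(n)}$ and $u_1^{(n+1)}\ge\gamma^2\beta\,(u_2^{(n)})^2$. All factors of $\Gamma_j$ are at most $1$, so the first inequality gives $u_2^{(n_*)}\ge\Gamma_j\ell_j$, and the second gives $\ell_{j+1}\ge e^{-12}2^{-j(j+1)}\Gamma_j^2\ell_j^2$. Let $j$ be odd. Then $u_1^{(n+1)}\ge\gamma^2e^{-p_1}u_1^{(n)}$ and $u_2^{(n+1)}\ge\gamma\beta\,(\gamma e^{-p_1}u_1^{(n)})^2$. At $n=n_*$ we have $\gamma e^{-p_1}u_1^{(n_*)}\ge\gamma^2e^{-p_1}u_1^{(n_*)}\ge\Gamma_j\ell_j$, so $\ell_{j+1}\ge e^{-6}2^{-j(j+1)}\Gamma_j^2\ell_j^2$. In both cases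
\[
\ell_{j+1}\ge\exp\big(-12-j(j+1)-48j-282\big)\,\ell_j^2\ge e^{-300(j+1)^2}\ell_j^2 .
\]
Hence $2^{-j-1}\log\ell_{j+1}\ge2^{-j}\log\ell_j-300\cdot2^{-j-1}(j+1)^2$. Summing from $J$ and using $\log M_j\ge\frac12\log\ell_j$,
\[
0\ge\psi(P_J)\ge\frac12\Big(2^{-J}\log\frac12-300\sum_{i\ge J}2^{-i-1}(i+1)^2\Big),
\]
and the right side tends to $0$ as $J\to\infty$.
\end{proof}

So $\psi(P_J)>-1$ for large even $J$, and $\psi$ is a bounded nonconstant psh function on $\Omega$. Therefore $\Omega\not\cong\mathbb C^q$, and Theorem~\ref{thm:B} is proved. \qed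

\section{Fibers of dimension at most one: proof of Theorem~\ref{thm:C}}\label{sec:C}

For $q\ge3$ and $0\le k\le q-2$ the statement is Theorem~\ref{thm:A} if $k\ge1$ and Theorem~\ref{thm:B} if $k=0$. For $k=q-1$ it is the result of Forn\ae ss and Sibony recalled in the introduction.

Let $k=q$. Then $r\colon\Omega\to\mathbb B^q$ is a surjective local biholomorphism, and we must show that it is injective; it is then a biholomorphism onto $\mathbb B^q=\mathbb B^q\times\mathbb C^0$ whose fibers are points. The fibers are discrete, and the idea is that a chain cannot leave a neighborhood of one point of a fiber without spending a definite length.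

Suppose that $r(P)=r(P')$ with $P\ne P'$. Choose an open neighborhood $U$ of $P$ whose closure is compact and such that $r$ is injective on $\overline U$. Then $P'\notin\overline U$, and $r(Q)\ne r(P)$ for $Q\in\partial U$. By compactness of $\partial U$ there is $\varepsilon>0$ with $k_{\mathbb B^q}(r(P),r(Q))\ge\varepsilon$ for all $Q\in\partial U$. Consider a chain $\varphi_i,s_i,t_i$ $(1\le i\le l)$ from $P$ to $P'$. The images under $\varphi_i$ of the Poincar\'e geodesic segments from $s_i$ to $t_i$ form a path from $P\in U$ to $P'\notin\overline U$, which meets $\partial U$ at a point $Q=\varphi_i(\tau)$ with $\tau$ on the $i$-th segment. Stopping at $\tau$ gives a chain from $P$ to $Q$, and $d_\Delta(s_i,\tau)\le d_\Delta(s_i,t_i)$. Hence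
\[
\sum_{h=1}^ld_\Delta(s_h,t_h)\ge\sum_{h<i}d_\Delta(s_h,t_h)+d_\Delta(s_i,\tau)\ge k_\Omega(P,Q)\ge k_{\mathbb B^q}(r(P),r(Q))\ge\varepsilon .
\]
So $k_\Omega(P,P')\ge\varepsilon>0$, although $P$ and $P'$ lie in one fiber of $r$. This contradiction shows that $r$ is injective and completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{1}

\bibitem{Arosio}
Leandro Arosio, \emph{Abstract basins of attraction}, arXiv:1502.07906 (2015).

\end{thebibliography}
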